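\title{A history-deterministic context-free language without computable resolvers}

\begin{abstract}
A pushdown automaton is history-deterministic if its nondeterministic choices can be made by a function, the resolver, that sees only the transitions taken so far and the next input letter. We show that not every language recognized by such an automaton is recognized by one whose resolver is implementable by a pushdown transducer. First, a language has an automaton with a pushdown resolver if and only if it has an automaton with a computable resolver. Second, there is a language that is recognized by a history-deterministic pushdown automaton but by none with a computable resolver. The language is built from two computably inseparable sets, and the oracles that compute a resolver for some automaton recognizing it are exactly those that compute a set separating the two.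
\end{abstract}

\section{The question and the results}\label{sec:intro}

A nondeterministic automaton may be thought of as choosing its transitions with knowledge of the whole input. A history-deterministic automaton also has choices, but they can be made correctly on the fly, from the past of the run and the next letter. The function that makes the choices is required only to exist. Since the automaton is a pushdown device, it is natural to ask whether the choices can be made by a pushdown device too, at least after the automaton has been replaced by a suitable equivalent one. This paper shows that they cannot.

\subsection{History-deterministic pushdown automata}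

A \emph{pushdown automaton} (PDA) is a tuple $\mathcal P=(Q,\Sigma,\Gamma,q_I,\Delta,F)$ with a finite set $Q$ of states, an input alphabet $\Sigma$, a stack alphabet $\Gamma$, an initial state $q_I$, a set $F\subseteq Q$ of final states and a finite set $\Delta$ of transitions. Let $\bot\notin\Gamma$ be a bottom-of-stack symbol and $\Gamma_\bot=\Gamma\cup\{\bot\}$. A transition consists of a source state, a top symbol in $\Gamma_\bot$, a label in $\Sigma\cup\{\epsilon\}$, a target state and a stack operation, which is \emph{pop}, \emph{skip} (leave the stack unchanged) or \emph{push} of one symbol of $\Gamma$; the symbol $\bot$ is never popped. A configuration is a pair $(q,\gamma)$ with $q\in Q$ and $\gamma\in\bot\Gamma^*$, the top of the stack being the last letter of $\gamma$. A transition is enabled in $(q,\gamma)$ if its source is $q$ and its top symbol is the top of $\gamma$. A \emph{run} is a finite sequence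
\[
(q_0,\gamma_0)\,\tau_0\,(q_1,\gamma_1)\cdots\tau_{n-1}\,(q_n,\gamma_n),\qquad (q_0,\gamma_0)=(q_I,\bot),
\]
in which each $\tau_t$ is enabled in $(q_t,\gamma_t)$ and leads to $(q_{t+1},\gamma_{t+1})$. It processes the concatenation $\mathrm{lab}(\tau_0\cdots\tau_{n-1})$ of the labels, and it is accepting if $q_n\in F$. A sequence of transitions induces at most one run, and we often identify the two. The language $L(\mathcal P)$ is the set of words processed by accepting runs. A PDA is \emph{deterministic} if for every state $q$, top symbol $X$ and letter $a$, at most one transition with source $q$ and top symbol $X$ has label $a$ or $\epsilon$.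

Write $w(i)$ for the letter of $w$ at position $i$, counting from $0$. Let $r\colon\Delta^*\times\Sigma\to\Delta$ be a function. A run $\tau_0\cdots\tau_{n-1}$ processing $w$ \emph{follows} $r$ if
\[
\tau_t=r\bigl(\tau_0\cdots\tau_{t-1},\,w(|\mathrm{lab}(\tau_0\cdots\tau_{t-1})|)\bigr)
\]
for every $t<n$ such that $\mathrm{lab}(\tau_0\cdots\tau_{t-1})$ is a proper prefix of $w$. The $\epsilon$-transitions taken after all of $w$ has been processed are not constrained. The function $r$ is a \emph{resolver} for $\mathcal P$ if every $w\in L(\mathcal P)$ is processed by an accepting run that follows $r$. A PDA with a resolver is \emph{history-deterministic} (an HD-PDA), and HD-CFL is the class of languages recognized by HD-PDA.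

\subsection{Pushdown resolvers}

A resolver $r$ for $\mathcal P$ is a \emph{pushdown resolver}, or \emph{implementable by a pushdown transducer}, if there is a pair $\mathcal T=(\mathcal D,\lambda)$ as follows. The component $\mathcal D$ is a deterministic PDA with input alphabet $\Delta$, and $\lambda$ assigns to each state of $\mathcal D$ a function $Q\times\Gamma_\bot\times\Sigma\to\Delta$. For every $a\in\Sigma$ and every sequence $\bar\tau\in\Delta^*$ that induces a run of $\mathcal P$ (the empty sequence included),
\[
r(\bar\tau,a)=\lambda(q_{\mathcal T})(q_{\mathcal P},X,a),
\]
where $q_{\mathcal P}$ and $X$ are the state and the top symbol at the end of the run of $\mathcal P$ induced by $\bar\tau$, and $q_{\mathcal T}$ is the last state of the longest run of $\mathcal D$ on $\bar\tau$. The runs of $\mathcal D$ on $\bar\tau$ differ only in their trailing $\epsilon$-transitions; the longest one takes all of them, and $\mathcal D$ is required to be such that it is finite. In the variant \emph{with regular stack access} the transducer is a triple $(\mathcal D,\mathcal A,\lambda)$, where $\mathcal A$ is a fixed DFA over $\Gamma_\bot$ and $\lambda$ may also depend on the state that $\mathcal A$ reaches on the current stack content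 of $\mathcal P$.

A deterministic PDA has a pushdown resolver with a one-state $\mathcal D$: let $\lambda$ return the unique transition with source $q_{\mathcal P}$, top symbol $X$ and label $a$ or $\epsilon$, when there is one. The next example has a real choice.

\begin{example}\label{ex:max}
Let $G_{\max}=\{b_0^{k_0}\#b_1^{k_1}\#c^k : k\le\max(k_0,k_1)\}$. A PDA pushes the letters $b_0$ and $b_1$, skips on the first $\#$, and on the second $\#$ moves to one of two final states $s_0,s_1$. In $s_1$ it pops one $b_1$ for each $c$. In $s_0$ it pops all $b_1$ by $\epsilon$-transitions and then pops one $b_0$ for each $c$. So $s_\eta$ accepts $c^k$ exactly when $k\le k_\eta$, and choosing $s_1$ if and only if $k_1>k_0$ is a resolver. It is a pushdown resolver: $\mathcal D$ pushes a symbol for each transition labeled $b_0$, pops one for each transition labeled $b_1$, and records in its state whether it met $\bot$ when it wanted to pop.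
\end{example}

Two facts are known. Regular stack access yields no additional languages: every HD-PDA with a pushdown resolver with regular stack access can be turned into an equivalent HD-PDA with a pushdown resolver. And some HD-PDA have no pushdown resolver. The second fact concerns automata, and it leaves room for a better automaton for the same language. The problem, which comes from the work of Guha, Jecker, Lehtinen and Zimmermann~\cite{GJLZ}, is the following.

\begin{quote}
\emph{Is every language in HD-CFL recognized by an HD-PDA that has a pushdown resolver?}
\end{quote}

\subsection{Results}

Call a resolver \emph{computable} if it is a total computable function $\Delta^*\times\Sigma\to\Delta$, and \emph{$\mathcal O$-computable}, for an oracle $\mathcal O$, if it is a total function computed by a Turing machine with access to $\mathcal O$. The freedom to change the automaton is worth a great deal: an automaton can lend its stack to the transducer, and two stacks simulate a Turing machine.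

\begin{theorem}\label{thm:B}
A language is recognized by an HD-PDA with a pushdown resolver if and only if it is recognized by an HD-PDA with a computable resolver.
\end{theorem}

The question thus asks whether computable resolvers suffice. One may guess that they do, since a PDA is a finite object and its language is decidable. But a choice made by a resolver must be correct for all of the infinitely many continuations of the input, and this condition can encode a halting problem.

\begin{theorem}\label{thm:A}
There is a language $L\in$ HD-CFL such that no HD-PDA recognizing $L$ has a computable resolver. Hence no HD-PDA recognizing $L$ has a pushdown resolver, with or without regular stack access.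
\end{theorem}

So the answer to the question is no. The language $L$ is built in Section~\ref{sec:lang} from two disjoint sets $A_0,A_1\subseteq\mathbb N$. A \emph{separator} of $A_0,A_1$ is a set $S\subseteq\mathbb N$ with $A_1\subseteq S$ and $A_0\cap S=\emptyset$, and the two sets will be \emph{computably inseparable}, which means that they have no computable separator. The power needed to resolve $L$ is exactly the power to separate.

\begin{theorem}\label{thm:C}
Let $A_0,A_1$ and $L$ be the sets and the language defined in Section~\ref{sec:lang}. For every oracle $\mathcal O$, some HD-PDA recognizing $L$ has an $\mathcal O$-computable resolver if and only if $\mathcal O$ computes a separator of $A_0,A_1$.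
\end{theorem}

Section~\ref{sec:B} proves Theorem~\ref{thm:B}. Section~\ref{sec:commit} isolates a binary choice that every PDA must make, visibly in its stack heights, before the input tells which alternative was right. Section~\ref{sec:lang} ties the right alternative to $A_0,A_1$, Section~\ref{sec:upper} gives an HD-PDA for the resulting language, and Section~\ref{sec:lower} extracts a separator from any resolver.

\section{Pushdown resolvers and computable resolvers}\label{sec:B}

\begin{lemma}\label{lem:zero}
A PDA that has a pushdown resolver, with or without regular stack access, has a computable resolver.
\end{lemma}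

\begin{proof}
Let $r$ be the resolver. Given $(\bar\tau,a)$, decide whether $\bar\tau$ induces a run of $\mathcal P$. If not, output a fixed transition; this does not affect the resolver property, which evaluates $r$ only on prefixes of runs. Otherwise simulate $\mathcal D$ on $\bar\tau$: take an $\epsilon$-transition whenever one is enabled, and read the next input symbol otherwise. By determinism this follows the longest run of $\mathcal D$ on $\bar\tau$, which is finite, so the simulation stops. Then run $\mathcal A$ on the stack of $\mathcal P$, in the variant with regular stack access, and apply $\lambda$.
\end{proof}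

For the converse let $\mathcal P=(Q,\Sigma,\Gamma,q_I,\Delta,F)$ have a computable resolver $r$. The transducer has one stack, which is enough to store the history $\tau_0\cdots\tau_{t-1}$ but not to compute with it. We therefore add to $\mathcal P$ excursions of $\epsilon$-transitions that use the space above the current stack as a second stack and leave no trace. One more point needs care: $\mathcal D$ reads transitions and never sees the next letter $a$. Only $\lambda$ sees it, so $\lambda$ must pass $a$ to $\mathcal D$ through the transition it chooses. This is why the marker that opens an excursion carries the index $a$.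

\paragraph{A two-stack machine for $r$.} A two-stack machine has finitely many states and a finite stack alphabet $\Theta$. Each non-halting state either pushes a given symbol on a given stack and moves to a successor state, or pops a given stack and moves to a successor that depends on the popped symbol, or on the stack being empty (in which case it is left empty). There is such a machine $\mathcal B$, with $\Delta\subseteq\Theta$, with states $\zeta_a$ for $a\in\Sigma$ and with halting states $\mathrm{halt}_\tau$ for $\tau\in\Delta$, such that:
\begin{quote}
started in $\zeta_a$ with $\tau_0\cdots\tau_{t-1}$ on stack~1 (top $\tau_{t-1}$) and stack~2 empty, $\mathcal B$ halts with these same stack contents in $\mathrm{halt}_\tau$, where $\tau=r(\tau_0\cdots\tau_{t-1},a)$.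
\end{quote}
To build it, take for each $a$ a Turing machine that computes $r(\cdot,a)$, starts on the leftmost input cell and announces the result by its halting state. Let $\Theta$ consist of $\Delta$ and of the pairs whose first component is in $\Delta$ or is the blank $\Box$ and whose second component is a tape symbol. The machine $\mathcal B$ first moves stack~1 to stack~2, replacing $\tau$ by $(\tau,\tau)$, so that $(\tau_0,\tau_0)$ is on top. It then simulates the Turing machine on the second components: stack~2 holds the scanned cell and the cells to its right, stack~1 holds the cells to its left, popping an empty stack is read as $(\Box,\Box)$, and first components are never changed. When the result $\tau$ is known, $\mathcal B$ stores it in its state, moves stack~1 to stack~2, and then empties stack~2, pushing on stack~1 the first components other than $\Box$. This restores $\tau_0\cdots\tau_{t-1}$. We take $\Theta$ disjoint from $\Gamma_\bot$.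

\paragraph{The automaton $\mathcal P'$.} Its states are $Q\cup\{\hat q:q\in Q\}$, its initial state is $q_I$, its final states are those of $F$, and its stack alphabet is $\Gamma\cup\Theta\cup\{\triangleright_a:a\in\Sigma\}$ with new symbols $\triangleright_a$. Its set $\Delta'$ of transitions consists of $\Delta$ and of the following $\epsilon$-transitions, for all $q\in Q$, $a\in\Sigma$, $X\in\Gamma_\bot$, $\theta\in\Theta$ and $Y\in\Theta\cup\{\triangleright_b:b\in\Sigma\}$:
\begin{itemize}
\item \emph{enter}: in $q$ with top $X$, push $\triangleright_a$ and go to $\hat q$;
\item \emph{idle}: in $\hat q$ with top $Y$, skip and stay;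
\item \emph{push}: in $\hat q$ with top $Y$, push $\theta$ and stay;
\item \emph{pop}: in $\hat q$ with top $\theta$, pop and stay;
\item \emph{exit}: in $\hat q$ with top $\triangleright_a$, pop and go to $q$.
\end{itemize}
After an enter transition from $(q,\gamma)$ the configurations have the form $(\hat q,\gamma\triangleright_a\alpha)$ with $\alpha\in\Theta^*$ until the next exit transition, which leads back to $(q,\gamma)$. An accepting run ends in a state of $Q$, so all its excursions are completed, and deleting them gives an accepting run of $\mathcal P$ on the same word. As $\Delta\subseteq\Delta'$, we get $L(\mathcal P')=L(\mathcal P)$.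

\paragraph{The transducer.} The PDA $\mathcal D$ has input alphabet $\Delta'$, stack alphabet $\Theta$ and no $\epsilon$-transitions. Its stack is stack~1 of $\mathcal B$. The part of the stack of $\mathcal P'$ above $\triangleright_a$ is stack~2, which is empty exactly when the top symbol is a marker $\triangleright_b$. The states of $\mathcal D$ are $\mathrm{rest}$ (initial), the states of $\mathcal B$, a state $\mathrm{ready}_\tau$ for each $\tau\in\Delta$, and $\mathrm{dead}$. For each state we give the advice $\lambda$ and the reaction of $\mathcal D$; the source state and top symbol of an advised transition are the arguments of $\lambda$, and $\mathcal D$ skips unless said otherwise.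
\begin{itemize}
\item $\mathrm{rest}$: for next letter $a$, advise enter with $\triangleright_a$. On reading an enter transition with $\triangleright_a$, go to $\zeta_a$.
\item $\zeta$ operating on stack~1: advise idle. On reading idle, perform the operation on the stack of $\mathcal D$ and go to the successor of $\zeta$; for a pop with $\bot$ on top, skip and take the successor for emptiness.
\item $\zeta$ pushing $\theta$ on stack~2: advise the push of $\theta$. On reading it, go to the successor.
\item $\zeta$ popping stack~2: advise pop if the top symbol is in $\Theta$, and idle if it is a marker. On reading a pop of $\theta$, go to the successor for $\theta$; on reading idle, go to the successor for emptiness.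
\item $\mathrm{halt}_\tau$: advise exit. On reading exit, go to $\mathrm{ready}_\tau$.
\item $\mathrm{ready}_\tau$: advise $\tau$. On reading $\tau$, push $\tau$ and go to $\mathrm{rest}$.
\end{itemize}
All other inputs lead to $\mathrm{dead}$, and all other values of $\lambda$ are arbitrary. Thus $\mathcal D$ is deterministic and has exactly one run, a finite one, on every input. Let $r'$ be the function that $(\mathcal D,\lambda)$ defines on sequences inducing runs of $\mathcal P'$, extended arbitrarily to the other sequences.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
One direction is Lemma~\ref{lem:zero}. For the other we show that $r'$ is a resolver for $\mathcal P'$. Let $w\in L(\mathcal P')=L(\mathcal P)$, let $\tau_0\cdots\tau_{n-1}$ be an accepting run of $\mathcal P$ on $w$ that follows $r$, with configurations $(q_t,\gamma_t)$, and let $n_0$ be the least $t$ with $\mathrm{lab}(\tau_0\cdots\tau_{t-1})=w$. We show by induction on $t\le n_0$ that, following $r'$ on input $w$, the automaton $\mathcal P'$ reaches $(q_t,\gamma_t)$ having processed $\mathrm{lab}(\tau_0\cdots\tau_{t-1})$, with $\mathcal D$ in the configuration $(\mathrm{rest},\bot\tau_0\cdots\tau_{t-1})$. This holds for $t=0$. Let it hold for some $t<n_0$, and let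 $a$ be the next letter of $w$, which does not change while $\epsilon$-transitions are taken. The advice is to enter with $\triangleright_a$, and $\mathcal D$ goes to $\zeta_a$. From then on each step of $\mathcal B$ is matched by one advised transition, preserving the following invariant: when $\mathcal B$ is in state $\zeta$ with stacks $\alpha_1,\alpha_2$, then $\mathcal D$ is in $(\zeta,\bot\alpha_1)$ and $\mathcal P'$ is in $(\hat q_t,\gamma_t\triangleright_a\alpha_2)$. The machine $\mathcal B$ halts in $\mathrm{halt}_\tau$ with $\tau=r(\tau_0\cdots\tau_{t-1},a)=\tau_t$, with $\alpha_1=\tau_0\cdots\tau_{t-1}$ and with $\alpha_2$ empty. The exit transition is then advised and enabled and leads to $(q_t,\gamma_t)$; next $\tau_t$ is advised and enabled, and $\mathcal D$ pushes it and returns to $\mathrm{rest}$. This completes the induction. At $t=n_0$ the word $w$ is processed, and appending the unconstrained transitions $\tau_{n_0}\cdots\tau_{n-1}$ gives an accepting run of $\mathcal P'$ on $w$ that follows $r'$.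
\end{proof}

\section{A choice that a stack cannot postpone}\label{sec:commit}

Theorem~\ref{thm:A} is a statement about all automata for $L$, so we need a choice that is forced by the language and can be read off any run. Change Example~\ref{ex:max} so that the block to be compared with $c^k$ is named at the end of the word:
\[
G=\{\,b_0^{k_0}\#b_1^{k_1}\#c^k\#\eta \;:\; \eta\in\{0,1\},\ k\le k_\eta\,\}.
\]
The automaton of Example~\ref{ex:max}, with $s_\eta$ now required to read $\#\eta$ before accepting, recognizes $G$, but at the second $\#$ it has to guess $\eta$. Follow its two runs on $b_0^N\#b_1^N\#c^N$ with $N\ge 4$, counting $\bot$ in the height of the stack. While the $b_1$-block is read the height is at least $N+1$. The run through $s_1$ has height $2N+1-i>N+1$ after $c^i$ for $i<N/2$. The run through $s_0$ has height $N$ after the first $c$: to reach the letters $b_0$ it went below everything it stored during the $b_1$-block. We show that this difference in heights appears in every PDA. The tools are a remark on resolvers and a pumping lemma with marked positions that keeps track of heights.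

\begin{lemma}\label{lem:resolved}
Let $r$ be a resolver for $\mathcal P$ and let $\pi$ be a prefix of some word of $L(\mathcal P)$. There is a run $\rho_r(\pi)$ processing $\pi$ such that, for every word $w$ with prefix $\pi$, every run that processes $w$ and follows $r$ begins with $\rho_r(\pi)$. A single procedure with access to $r$ computes $\rho_r(\pi)$ from every such $\pi$.
\end{lemma}

\begin{proof}
Starting from the empty sequence, append the transition $r(\bar\tau,\pi(|\mathrm{lab}(\bar\tau)|))$ to the current sequence $\bar\tau$ as long as $\mathrm{lab}(\bar\tau)$ is a proper prefix of $\pi$. Let $\tau_0\cdots\tau_{n-1}$ be a run that follows $r$ and processes a word $w$ with prefix $\pi$; at least one exists by hypothesis. Labels have length at most one, so there is a least $n_\pi$ with $\mathrm{lab}(\tau_0\cdots\tau_{n_\pi-1})=\pi$. For $t<n_\pi$ the processed word is a proper prefix of $\pi$, and the next letters of $w$ and $\pi$ agree. Hence the procedure produces $\tau_0,\dots,\tau_{n_\pi-1}$ and stops.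
\end{proof}

\subsection{Segments and pumping}

Let $\mathcal P=(Q,\Sigma,\Gamma,q_I,\Delta,F)$ be any PDA. To make every push matched by a pop, add a state $q_{\mathrm{end}}$ and, for every $q\in F\cup\{q_{\mathrm{end}}\}$ and $X\in\Gamma_\bot$, an $\epsilon$-transition from $q$ to $q_{\mathrm{end}}$ that pops $X$; here, and only here, $\bot$ may be popped. A \emph{complete run} is a run of the extended automaton from $(q_I,\bot)$ to $q_{\mathrm{end}}$ with empty stack. Every accepting run of $\mathcal P$ extends to a complete run on the same word. Conversely, the word processed by a complete run is in $L(\mathcal P)$: the first new transition starts in a final state, and only new transitions, all labeled $\epsilon$, follow it.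

Fix a complete run with configurations $(q_t,\gamma_t)$, $0\le t\le n$, and call $|\gamma_t|$ the \emph{height} at $t$. Only $\gamma_n$ is empty. For $t<n$ let $t^*$ be the least index after $t$ with $|\gamma_{t^*}|<|\gamma_t|$. Write $\gamma_t=\gamma X$. A symbol leaves the stack only by being popped from the top, so $\gamma X$ is a prefix of the stack at all indices in $[t,t^*)$, and $\gamma_{t^*}=\gamma$. We call $[t,t^*]$ a \emph{segment}, with \emph{type} $(q_t,X,q_{t^*})$. There are at most $\Lambda=(|Q|+1)^2(|\Gamma|+1)$ types. Put
\[
K=3^{\Lambda+1},
\]
a number that depends only on $\mathcal P$.

Segments form a tree with root $[0,n]$. The children of $[t,t^*]$ are, in order, a leaf for the letter read by $\tau_t$ if there is one, and then: no segment if $\tau_t$ pops (then $t^*=t+1$); the segment $[t+1,t^*]$ if $\tau_t$ skips; the segments $[t+1,s]$ and $[s,t^*]$ with $s=(t+1)^*$ if $\tau_t$ pushes (the height at $s$ equals that at $t$, so $s^*=t^*$). Each node has at most three children, and by induction the leaves below $[t,t^*]$ are the letters read by $\tau_t,\dots,\tau_{t^*-1}$.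

\begin{lemma}\label{lem:pump}
Consider a complete run on $w$, and mark $K$ positions of $w$. There are indices $t_1\le t_2\le t_3\le t_4$ such that, if $w=w_0uw_1vw_2$ is the factorization in which $w_0$, $w_0u$, $w_0uw_1$, $w_0uw_1v$ are the words processed at $t_1,t_2,t_3,t_4$, then
\begin{enumerate}
\item[(1)] $u$ or $v$ contains a marked position;
\item[(2)] $w_0u^iw_1v^iw_2\in L(\mathcal P)$ for all $i\ge0$;
\item[(3)] $|\gamma_t|\ge|\gamma_{t_1}|$ for $t\in[t_1,t_4)$, and $|\gamma_t|>|\gamma_{t_3}|$ for $t\in[t_2,t_3)$.
\end{enumerate}
\end{lemma}

\begin{proof}
Walk down from the root, always to a child with the largest number of marked leaves below it, until a leaf is reached. Call a node on this path \emph{branching} if at least two of its children have marked leaves below them. Along the path the number of marked leaves below the current node goes from $K$ to $1$; it does not change after a non-branching node, and it is divided by at most $3$ after a branching node. So there are at least $\Lambda+1$ branching nodes, and two of them, $[t_1,t_4]$ strictly above $[t_2,t_3]$, have the same type $(q,X,q')$. Since $[t_1,t_4]$ is branching, it has a child off the path with a marked leaf below it. This leaf is not below $[t_2,t_3]$,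 so it is read between $t_1$ and $t_2$ or between $t_3$ and $t_4$, which is (1). Property (3) holds because $t_4=t_1^*$ and $t_3=t_2^*$.

For (2), write $\gamma_{t_1}=\gamma X$. The stack $\gamma_{t_2}$ has prefix $\gamma X$ and top $X$, so $\gamma_{t_2}=\gamma\xi X$ for some word $\xi$, and then $\gamma_{t_3}=\gamma\xi$ and $\gamma_{t_4}=\gamma$. Let $U,B,V$ be the sequences of transitions taken in $[t_1,t_2]$, $[t_2,t_3]$, $[t_3,t_4]$. A transition depends only on the state and the top symbol. The top symbols seen by $U$ and $V$ lie above $\gamma$, and those seen by $B$ lie above $\gamma\xi$. Hence for every stack word $\gamma'$, the sequence $U$ leads from $(q,\gamma'X)$ to $(q,\gamma'\xi X)$, the sequence $B$ from $(q,\gamma'X)$ to $(q',\gamma')$, and $V$ from $(q',\gamma'\xi)$ to $(q',\gamma')$. Therefore $U^iBV^i$ leads from $(q,\gamma X)$ through $(q,\gamma\xi^iX)$ and $(q',\gamma\xi^i)$ to $(q',\gamma)$, and putting it in place of $UBV$ gives a complete run on $w_0u^iw_1v^iw_2$.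
\end{proof}

\subsection{Dipping}

Let $N=2K$ and $\pi=\pi^-b_0^N\#b_1^N\#c^N$, where $\pi^-$ is any word. For a run that processes a word with prefix $\pi$, let $T_1$ be the set of indices at which the processed word is $\pi^-b_0^N\#b_1^i$ with $0\le i<N$, and let $T_c$ be the set of indices at which it is $\pi^-b_0^N\#b_1^N\#c^i$ with $0\le i<K$. Both sets are nonempty. The run \emph{dips} on $\pi$ if some $t\in T_c$ satisfies
\[
|\gamma_t|<\min_{s\in T_1}|\gamma_s| .
\]
This depends only on the shortest initial part of the run that processes $\pi$.

\begin{lemma}\label{lem:dip}
Consider a complete run on a word $w$ with prefix $\pi$, and let $t_1,\dots,t_4,u,v$ be as in Lemma~\ref{lem:pump}(3). Suppose that $v$ lies in the block $c^N$ of $\pi$.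
\begin{enumerate}
\item[(a)] If $u$ is nonempty and lies in the block $b_0^N$, and $v$ contains one of the first $K$ letters $c$, then the run dips on $\pi$.
\item[(b)] If $u$ is nonempty and lies in the block $b_1^N$, and $v$ contains one of the last $K$ letters $c$, then the run does not dip on $\pi$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) At $t_3$ the processed word is the part of $w$ before $v$, so it is $\pi^-b_0^N\#b_1^N\#c^i$, and $i<K$ because one of the first $K$ letters $c$ is in $v$. Thus $t_3\in T_c$. At $t_2$ the processed word ends with $u$, so the $\#$ after $b_0^N$ has not been read. The word processed at an index $s\in T_1$ is longer than the one at $t_2$ and shorter than the one at $t_3$, so $s\in[t_2,t_3)$ and $|\gamma_s|>|\gamma_{t_3}|$.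

(b) At $t_1$ the processed word is the part of $w$ before $u$, so it is $\pi^-b_0^N\#b_1^i$ with $i<N$, and $t_1\in T_1$. At $t_4$ one of the last $K$ of the $2K$ letters $c$ has been read, so more than $K$ letters $c$ have been read. Hence $T_c\subseteq[t_1,t_4)$, and every $t\in T_c$ satisfies $|\gamma_t|\ge|\gamma_{t_1}|\ge\min_{s\in T_1}|\gamma_s|$.
\end{proof}

The two halves of the $c$-block play different roles: marking the first half places $t_3$ inside the window $T_c$, and marking the second half places $t_4$ beyond it. The language $G$ shows the whole lower-bound argument in its simplest form.

\begin{proposition}\label{prop:toy}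
$G\notin$ HD-CFL.
\end{proposition}

\begin{proof}
Let $\mathcal P$ recognize $G$ and have a resolver $r$. Put $\pi=b_0^N\#b_1^N\#c^N$. For $\eta\in\{0,1\}$ take an accepting run on $\pi\#\eta\in G$ that follows $r$, extend it to a complete run, and apply Lemma~\ref{lem:pump}, marking the first $K$ letters $c$ if $\eta=0$ and the last $K$ if $\eta=1$. The word $w_0u^2w_1v^2w_2$ is in $G$, so it has three letters $\#$ and one digit; hence $u$ and $v$ contain neither, and each lies in one block. One of them contains a marked $c$, so the exponent of $c$ in the pumped word exceeds $N$, and the exponent of $b_\eta$ must exceed $N$ too. So the other word is nonempty and lies in the $b_\eta$-block; it is $u$, since this block comes first. By Lemma~\ref{lem:dip} the run for $\eta=0$ dips on $\pi$ and the run for $\eta=1$ does not. But both begin with $\rho_r(\pi)$ by Lemma~\ref{lem:resolved}, a contradiction.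
\end{proof}

\section{The language}\label{sec:lang}

The language $G$ has no resolver because nothing in $\pi$ predicts $\eta$. We put a number $x$ in front of the word and let $\eta$ be the index with $x\in A_\eta$. Then a resolver that knows a separator can choose, and the dipping test should recover a separator from any resolver. The difficulty is to stay context-free, since a PDA cannot decide whether $x\in A_\eta$. We let the word supply, after the $c$-block, a claimed halting computation of a counter machine on $x$ with result $\eta$, and we let the automaton accept also when the claimed computation is wrong.

A wrong computation has a faulty step, but the obvious way to catch it, which is to push one counter value and pop it against the next, requires knowing in advance which step is faulty: the comparison consumes the value on the stack and does not store the value being read. A resolver has no such knowledge. So the automaton stores the entire computation, after which the resolver knows where the error is, and the word ends with a block $z^\ell$ against which the stack is popped. Each popped symbol pays for some letters $z$. By paying double for one counter in one configuration and nothing for it in the previous one, the automaton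 turns an error into extra letters $z$ that it can read.

\subsection{Counter machines}

A \emph{counter machine} $M$ has counters $1,\dots,d$ with values in $\mathbb N$, finitely many states including an initial state $\sigma_0$ and two halting states $H_0,H_1$, and instructions $I=(\sigma,\mathit{op},\sigma')$ with source $\sigma$, target $\sigma'$ and $\mathit{op}\in\{\mathrm{inc}_i,\mathrm{dec}_i,\mathrm{zero}_i,\mathrm{nop}\}$. A non-halting state is the source either of one instruction, of type inc or nop, or of a pair $\mathrm{zero}_i,\mathrm{dec}_i$, of which the first is executed when counter $i$ is $0$ and the second otherwise. Let $\delta_i(I)\in\{-1,0,1\}$ be the effect of $I$ on counter $i$. On input $x$ the machine starts in $\sigma_0$ with $x$ in counter $1$ and $0$ in the others. Put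
\[
A_\eta=\{x\in\mathbb N: M\text{ on input }x\text{ halts in }H_\eta\},\qquad\eta\in\{0,1\}.
\]
These sets are disjoint since $M$ is deterministic. The machine is in \emph{normal form} if
\begin{enumerate}
\item[(N1)] every instruction has a source different from its target;
\item[(N2)] $\sigma_0$ is the target of no instruction and the source of a single one, a nop;
\item[(N3)] $H_0$ and $H_1$ are the source of no instruction.
\end{enumerate}
Normal form costs nothing: replace $(\sigma,\mathit{op},\sigma)$ by $(\sigma,\mathit{op},\sigma')$ and $(\sigma',\mathrm{nop},\sigma)$ with a new state $\sigma'$, and add a new initial state with a nop to the old one.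

We fix a machine $M$ in normal form for which $A_0,A_1$ are computably inseparable. One exists by two textbook facts. Let $\varphi_0,\varphi_1,\dots$ be the standard enumeration of the partial computable functions. First, the computably enumerable sets $\{e:\varphi_e(e)=0\}$ and $\{e:\varphi_e(e)=1\}$ are computably inseparable (see Rogers~\cite{Rogers}): if $S$ were a computable set containing the second and disjoint from the first, and $\varphi_e$ the function equal to $0$ on $S$ and $1$ outside, then $e\in S$ would give $\varphi_e(e)=0$, so $e\notin S$, and $e\notin S$ would give $\varphi_e(e)=1$, so $e\in S$. Second, machines with finitely many registers and with increment and test-zero-else-decrement instructions compute all partial computable functions (Shepherdson--Sturgis, Minsky). Such a machine can compute $\varphi_x(x)$, halt in $H_\eta$ if the value is $\eta\in\{0,1\}$, and loop otherwise.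

\subsection{Format, weight and error}

The alphabet consists of $e_1,\dots,e_d$, $b_0$, $b_1$, $c$, $z$, $\#$, $\$$ and the instructions of $M$. Let $R$ be the set of words
\begin{equation}\label{eq:format}
w=e_1^{x}\,\#\,b_0^{k_0}\,\#\,b_1^{k_1}\,\#\,c^{k}\,\#\,I_1C_1I_2C_2\cdots I_mC_m\,\$\,z^{\ell}
\end{equation}
with $x,k_0,k_1,k,\ell\ge0$ and $m\ge1$ such that, with $C_0=e_1^x$,
\begin{enumerate}
\item[(R1)] each $C_j$ belongs to $e_1^*e_2^*\cdots e_d^*$;
\item[(R2)] $I_1$ has source $\sigma_0$, the target of $I_j$ is the source of $I_{j+1}$, and the target of $I_m$ is a halting state $H_\eta$; we call $\eta$ the \emph{output} of $w$;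
\item[(R3)] if $I_j$ is of type $\mathrm{zero}_i$, then $C_{j-1}$ contains no $e_i$.
\end{enumerate}
These conditions need only finite memory, so $R$ is regular. By (N2) and (R2), $I_1$ is the only $I_j$ with source $\sigma_0$. Write $|y|_i$ for the number of letters $e_i$ in a word $y$, and $n_{j,i}=|C_j|_i$. The \emph{errors} of $w\in R$ and their maximum are
\[
\mathrm{err}_{j,i}=n_{j,i}-n_{j-1,i}-\delta_i(I_j)\quad(1\le j\le m,\ 1\le i\le d),\qquad E(w)=\max_{j,i}|\mathrm{err}_{j,i}|.
\]
Give each $e_i$ weight $1$, each instruction weight $2$ and all other letters weight $0$. The \emph{weight} of $w$ is $W(w)=\sum_{j=0}^m|C_j|+2m$.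

\begin{lemma}\label{lem:valid}
Let $w\in R$. Then $E(w)=0$ if and only if $C_0,I_1,C_1,\dots,I_m,C_m$ is the halting computation of $M$ on input $x$, with $C_j$ recording the counter values after $j$ steps. In particular, $E(w)=0$ with output $\eta$ implies $x\in A_\eta$. Conversely, for $x\in A_\eta$ the halting computation on $x$ satisfies (R1)--(R3) with output $\eta$.
\end{lemma}

\begin{proof}
Let $E(w)=0$. Then $n_{j,i}=n_{j-1,i}+\delta_i(I_j)$ throughout. If $I_j$ has type $\mathrm{dec}_i$ then $n_{j-1,i}=n_{j,i}+1>0$, and if it has type $\mathrm{zero}_i$ then $n_{j-1,i}=0$ by (R3). So by induction, using (R2), $I_j$ is the instruction that $M$ executes at step $j$, and $M$ halts in $H_\eta$ after step $m$. In the other direction, a halting computation satisfies (R1)--(R3) and has all errors $0$ by the definition of a step.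
\end{proof}

Let $L$ be the set of words $w\in R$, written as in \eqref{eq:format} with output $\eta$, such that
\begin{enumerate}
\item[(i)] $\ell\le W(w)-1+E(w)$, or
\item[(ii)] $E(w)=0$, $\ell=W(w)$ and $k\le k_\eta$.
\end{enumerate}
So the condition $k\le k_\eta$ inherited from $G$ decides membership only when the computation is correct, and then only for the value $\ell=W(w)$.

\begin{example}\label{ex:machine}
The definitions make sense for any machine in normal form. Take $d=1$, write $e=e_1$, and let the instructions be $I=(\sigma_0,\mathrm{nop},\sigma_1)$, $I'=(\sigma_1,\mathrm{dec}_1,\sigma_2)$, $I''=(\sigma_2,\mathrm{nop},H_1)$ and $(\sigma_1,\mathrm{zero}_1,H_0)$. The word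
\[
ee\,\#\,b_0\,\#\,b_1b_1\,\#\,cc\,\#\,I\,ee\,I'\,e\,I''\,e\,\$\,z^\ell
\]
has output $1$, $E=0$ and $W=6+6=12$. As $k=2\le k_1$, it is in $L$ exactly for $\ell\le12$. With $k_1=1$ it is in $L$ exactly for $\ell\le 11$. If instead $C_2=e$ is replaced by $eee$, then $\mathrm{err}_{2,1}=3-2+1=2$, $\mathrm{err}_{3,1}=1-3=-2$ and $W=14$, and the word is in $L$ exactly for $\ell\le15$, whatever $k_0,k_1,k$ are.
\end{example}

\section{A history-deterministic automaton for $L$}\label{sec:upper}

\begin{proposition}\label{prop:upper}
There is a PDA $\mathcal P_L$ with $L(\mathcal P_L)=L$ that has, for every separator $S$ of $A_0,A_1$, an $S$-computable resolver.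
\end{proposition}

The automaton $\mathcal P_L$ simulates a DFA for $R$ in its control and reads a letter only if the word read remains a prefix of a word of $R$. It works in four phases. Its final states are those of phase~4, which begins when $\$$ is read; from then on the word read is in $R$, because (R1)--(R3) do not restrict $\ell$.

\emph{Phase 1.} Push each $e_1$. On the first $\#$, skip, choose a mode $\mu\in\{0,1\}$ and set a flag to \emph{ok}.

\emph{Phase 2.} Push each $b_\mu$, and skip on $b_{1-\mu}$ and on $\#$. On $c$, pop if the top is $b_\mu$; otherwise skip and set the flag to \emph{bad}. After the $c$-block the flag is ok if and only if $k\le k_\mu$.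

\emph{Phase 3} begins after the fourth $\#$. Push every instruction and every $e_i$, and remember the last target. On $\$$, skip and move to a state $(\kappa,0)$ of phase~4. The allowed values of $\kappa$ are $\mathrm{Search}(i,s)$ and $\mathrm{In}(i,s)$ for $1\le i\le d$ and $s\in\{+1,-1\}$, and also $\mathrm{Full}$ provided that $\eta=\mu$ and the flag is ok. At this moment the stack is $\bot\,C_0\,b_\mu^{\,n}I_1C_1\cdots I_mC_m$ for some $n\ge 0$.

\emph{Phase 4.} States are pairs $(\kappa,\chi)$ with a credit $\chi\in\{0,1,2\}$. If $\chi>0$, read $z$, skip and decrease $\chi$ by one. If $\chi=0$ and the top symbol $Y$ is not $\bot$, pop it by an $\epsilon$-transition and receive a new credit. For $Y\in\{b_0,b_1\}$ the new credit is $0$ and $\kappa$ is unchanged. The other cases are listed below, where $\kappa$ is unchanged unless a new value is given after an arrow.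
\begin{center}
\begin{tabular}{l|c|c|l}
$\kappa$ & $Y=e_i$ & $Y=e_{i'}$, $i'\ne i$ & $Y=I$, an instruction\\\hline
Full, Rest & $1$ & $1$ & $2$\\
$\mathrm{Search}(i,s)$ & $1$ & $1$ & $2$, $\to\mathrm{Search}(i,s)$ or $\mathrm{In}(i,s)$; no transition if $I$ has source $\sigma_0$\\
$\mathrm{In}(i,s)$ & $1+s$ & $1$ & $1-s\,\delta_i(I)$, $\to\mathrm{Below}(i,s)$\\
$\mathrm{Below}(i,s)$ & $1-s$ & $1$ & $2$, $\to\mathrm{Rest}$
\end{tabular}
\end{center}
All credits lie in $\{0,1,2\}$. This explains the weight $2$ of instructions: the credit in the row In is the weight minus $1+s\,\delta_i(I)$, which can be $2$, and a credit cannot be negative.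

The choices at $\$$ and in the row Search determine the sequence of pops and credits. Call the sum of all credits in this sequence the \emph{total credit} $V$. Since all states of phase~4 are final and each unit of credit reads one $z$, the automaton, with these choices, accepts $z^\ell$ after $\$$ if and only if $\ell\le V$. There are three kinds of options.
\begin{itemize}
\item Full pays every symbol its weight, so $V=W(w)$.
\item \emph{Select $(j,i,s)$} with $1\le j\le m$: enter $\mathrm{In}(i,s)$ at $\$$ if $j=m$, and otherwise enter $\mathrm{Search}(i,s)$ at $\$$ and switch to In when popping $I_{j+1}$, whose source is not $\sigma_0$. Then $C_j$ is popped in In and $C_{j-1}$ in Below (for $j=1$, after the leftover letters $b_\mu$). Compared with the weights, $C_j$ pays $s\,n_{j,i}$ more, $I_j$ pays $1+s\,\delta_i(I_j)$ less and $C_{j-1}$ pays $s\,n_{j-1,i}$ less, so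
\[
V=W(w)+s\,n_{j,i}-1-s\,\delta_i(I_j)-s\,n_{j-1,i}=W(w)-1+s\cdot\mathrm{err}_{j,i}.
\]
As Search cannot pop $I_1$, every way of entering In is of this form.
\item Stay in Search. The run is stuck at $I_1$, so $V\le W(w)-2$.
\end{itemize}
In the last word of Example~\ref{ex:machine}, selecting $(2,1,+1)$ yields for $C_3,I'',C_2,I',C_1,I,C_0$ the credits $1,2,6,2,0,2,2$, with sum $15=14-1+2$.

\begin{proof}[Proof of Proposition~\ref{prop:upper}]
Let $w$ be accepted by $\mathcal P_L$; then $w\in R$, and we write $W,E$ for $W(w),E(w)$. If the run does not choose Full, then $\ell\le W-1+E$ and (i) holds. If it chooses Full, then $\ell\le W$, $\eta=\mu$ and $k\le k_\eta$. In this case (i) holds if $E\ge1$ or $\ell<W$, and (ii) holds if $E=0$ and $\ell=W$. So $L(\mathcal P_L)\subseteq L$.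

Let $S$ be a separator, and define $r_S$ on a history that induces a run as follows. At the first $\#$ the history determines $x$; choose $\mu=1$ if $x\in S$ and $\mu=0$ otherwise. At $\$$ and later, the history determines all errors. If $E=0$ and Full is allowed, choose Full. Otherwise select the first triple $(j,i,s)$, in a fixed order, with $s\cdot\mathrm{err}_{j,i}=E$; in Search the history tells which $I_{j'}$ is on top. In every other situation at most one enabled transition is labeled $\epsilon$ or the next letter, and $r_S$ returns it. Where no rule applies, $r_S$ returns a fixed transition. The function $r_S$ is total and $S$-computable.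

Let $w\in L$ and follow $r_S$. Phases 1--3 read $w$ up to $\$$, since $w\in R$. If (i) holds, the total credit is $W-1+E$, or $W$ with $E=0$, hence at least $\ell$. If (ii) holds, then $x\in A_\eta$ by Lemma~\ref{lem:valid}, so $\mu=\eta$ because $S$ is a separator, and the flag is ok because $k\le k_\eta$. So Full is allowed and chosen, with total credit $W=\ell$. In both cases $w$ is accepted by a run that follows $r_S$. Hence $L\subseteq L(\mathcal P_L)$ and $r_S$ is a resolver.
\end{proof}

For $x\notin A_0\cup A_1$ no word beginning with $e_1^x\#$ has $E=0$, so clause (ii) never applies and both modes are equally good. This is why $L$ forces a resolver to compute a separator and nothing more, and why the construction starts from an inseparable pair.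

\section{Every resolver computes a separator}\label{sec:lower}

We repeat the argument of Proposition~\ref{prop:toy} on words with a correct computation and $\ell=W$. The new danger is that the letters $c$ are pumped together with a factor of the computation. The pumped word then has errors, and errors raise the bound in clause (i), so the word might remain in $L$ and give no contradiction. We pump down in this case. Deleting a factor lowers the weight while $\ell$ stays fixed, and the next lemma shows that the error created never exceeds the weight lost.

\begin{lemma}\label{lem:delete}
Let $w\in R$ have $E(w)=0$ and $\ell=W(w)$. Let $y$ be a nonempty factor of $w$ lying in the block $C_0=e_1^x$ or in the block $I_1C_1\cdots I_mC_m$. If $w'$ arises from $w$ by deleting $y$ and any number of letters $c$, then $w'\notin L$.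
\end{lemma}

\begin{proof}
We may assume $w'\in R$. Let $D\ge1$ be the weight of $y$, so that $W(w')=W(w)-D$. It suffices to show $E(w')\le D$. Indeed, the exponent of $z$ in $w'$ is $\ell=W(w')+D$; it exceeds $W(w')$, so (ii) fails, and it is then at least $W(w')+E(w')$, so (i) fails.

Suppose first that $y$ contains no instruction. Then $y$ lies in a single $C_j$. The errors of $w'$ vanish except for $-|y|_i$ at $I_j$ (if $j\ge1$) and $|y|_i$ at $I_{j+1}$ (if $j<m$), and $|y|_i\le D$.

Now let $y$ contain exactly the instructions $I_j,\dots,I_{j'}$ with $j\le j'$. We use (R2) for $w'$. If $j=1$, then $w'$ has no instruction with source $\sigma_0$. If $j>1$ and $j'=m$, the last instruction of $w'$ is $I_{j-1}$, whose target is the source of $I_j$, which is not halting by (N3). Both contradict $w'\in R$, so $1<j\le j'<m$. If $j=j'$, then $I_{j-1}$ and $I_{j+1}$ are consecutive in $w'$, but the target of the first is the source of $I_j$ and the source of the second is the target of $I_j$, and these differ by (N1). So $j<j'$.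

Write $C_{j-1}=fg$ and $C_{j'}=g'f'$ with $y=g\,I_jC_j\cdots I_{j'}\,g'$. In $w'$ the word between $I_{j-1}$ and $I_{j'+1}$ is $ff'$, and only the errors at these two instructions can be nonzero. Since $E(w)=0$, we have $n_{j-2,i}+\delta_i(I_{j-1})=n_{j-1,i}$ and $n_{j'+1,i}-\delta_i(I_{j'+1})=n_{j',i}$, so these errors are
\[
|ff'|_i-n_{j-1,i}=|f'|_i-|g|_i\qquad\text{and}\qquad n_{j',i}-|ff'|_i=|g'|_i-|f|_i .
\]
As $j<j'$, the word $y$ contains all of $C_j$ and $j'-j+1\ge2$ instructions, so $D\ge n_{j,i}+2(j'-j+1)$. As $E(w)=0$, counters change by at most one per step, so
\[
|f|_i,|g|_i\le n_{j-1,i}\le n_{j,i}+1\le D,\qquad |f'|_i,|g'|_i\le n_{j',i}\le n_{j,i}+(j'-j)\le D .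
\]
Each error is a difference of two numbers in $[0,D]$, hence $E(w')\le D$.
\end{proof}

Condition (N1) is needed here. If $I_j$ had equal source and target, deleting $y=I_j$ alone could preserve the format; it would lose weight $2$ and create the error $n_{j,i}$ at $I_{j-1}$, which may be larger.

Now let $\mathcal P$ be any HD-PDA recognizing $L$, let $r$ be a resolver for it, let $K$ be its constant from Section~\ref{sec:commit}, and put $N=2K$ and
\[
\pi_x=e_1^x\#b_0^N\#b_1^N\#c^N\qquad(x\in\mathbb N).
\]

\begin{lemma}\label{lem:total}
For every $x\in\mathbb N$, the word $\pi_x$ is a prefix of a word of $L$.
\end{lemma}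

\begin{proof}
The set $A_0$ is nonempty, since otherwise $\mathbb N$ would be a computable separator. So there are instructions $I_1,\dots,I_m$ that form a path from $\sigma_0$ to $H_0$. The word $w=\pi_x\#I_1I_2\cdots I_m\$$, in which $C_1,\dots,C_m$ are empty, satisfies (R1) and (R2). It satisfies (R3) because $I_1$ is a nop by (N2) and $C_{j-1}$ is empty for $j\ge2$. Finally $\ell=0\le W(w)-1+E(w)$ since $W(w)\ge2$.
\end{proof}

By Lemma~\ref{lem:resolved} the run $\rho_x=\rho_r(\pi_x)$ is defined for every $x$. It matters that this includes the $x$ outside $A_0\cup A_1$: a procedure that answers correctly on $A_0\cup A_1$ and may diverge elsewhere already exists, namely running $M$.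

\begin{proposition}\label{prop:lower}
If $x\in A_0$, then $\rho_x$ dips on $\pi_x$. If $x\in A_1$, then $\rho_x$ does not dip on $\pi_x$.
\end{proposition}

\begin{proof}
Let $x\in A_\eta$, let $h=I_1C_1\cdots I_mC_m$ encode the halting computation of $M$ on $x$, let $W$ be the weight of $e_1^xh$, and put $w=\pi_x\#h\$z^W$. By Lemma~\ref{lem:valid}, $w\in R$ with output $\eta$ and $E(w)=0$. Also $k=k_0=k_1=N$, so $w\in L$ by (ii). Take an accepting run on $w$ that follows $r$ and extend it to a complete run; it begins with $\rho_x$. Apply Lemma~\ref{lem:pump}, marking the first $K$ letters $c$ if $\eta=0$ and the last $K$ letters $c$ if $\eta=1$, and write $w^{(i)}=w_0u^iw_1v^iw_2\in L$.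

The word $w^{(2)}\in R$ has four letters $\#$ and one letter $\$$, so $u$ and $v$ contain neither, and each of them lies in one of the blocks $e_1^x$, $b_0^N$, $b_1^N$, $c^N$, $h$, $z^W$. One of them contains a marked $c$ and so lies in $c^N$. Let $y$ be the other one. We exclude all possibilities for $y$ but one.

Suppose that $y$ is empty or lies in $c^N$, $z^W$ or $b_{1-\eta}^N$. Then $w^{(2)}$ has the same $x$ and $h$ as $w$, hence weight $W$, error $0$ and output $\eta$. Its exponent of $z$ is at least $W$, so (i) fails. Its exponent of $c$ exceeds $N$ while its exponent of $b_\eta$ is $N$, so (ii) fails. This contradicts $w^{(2)}\in L$.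

Suppose that $y$ is nonempty and lies in $e_1^x$ or in $h$. Then $w^{(0)}$ arises from $w$ by deleting $y$ and some letters $c$, so $w^{(0)}\notin L$ by Lemma~\ref{lem:delete}, again a contradiction.

Hence $y$ is nonempty and lies in $b_\eta^N$. This block precedes $c^N$, so $u=y$, and $v$ lies in $c^N$ and contains a marked $c$. Lemma~\ref{lem:dip}, with $\pi^-=e_1^x\#$, shows that the complete run dips on $\pi_x$ if $\eta=0$ and does not if $\eta=1$. The same holds for its initial part $\rho_x$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
If $\mathcal O$ computes a separator $S$, then the resolver $r_S$ of Proposition~\ref{prop:upper} is $\mathcal O$-computable. Conversely, let $\mathcal P$ be an HD-PDA recognizing $L$ with an $\mathcal O$-computable resolver $r$, and let $S$ be the set of $x$ such that $\rho_x$ does not dip on $\pi_x$. By Lemmas~\ref{lem:resolved} and~\ref{lem:total}, $\rho_x$ can be computed from $x$ with oracle $\mathcal O$, and whether it dips is read off its finitely many heights; so $\mathcal O$ computes $S$. By Proposition~\ref{prop:lower}, $A_1\subseteq S$ and $A_0\cap S=\emptyset$.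
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The set $A_1$ is a separator, so $L\in$ HD-CFL by Proposition~\ref{prop:upper}. If an HD-PDA recognizing $L$ had a computable resolver, Theorem~\ref{thm:C} with a computable oracle would give a computable separator, which does not exist. The statement on pushdown resolvers follows from Lemma~\ref{lem:zero}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{GJLZ}
Shibashis Guha, Isma\"el Jecker, Karoliina Lehtinen, Martin Zimmermann,
\emph{A Bit of Nondeterminism Makes Pushdown Automata Expressive and Succinct},
arXiv:2105.02611 (2021).

\bibitem{Rogers}
Rogers, \emph{Theory of Recursive Functions}.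

\end{thebibliography}
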